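# When $\mathbf M_r(A)$ is weakly projective and $A$ is not

All $C^*$-algebras in these notes are allowed to be non-unital, ideals are closed and two-sided, and morphism means $*$-homomorphism. We write $\tilde B$ for the unitization of $B$, $\overline{XBY}$ for the closed linear span of the products $xby$, $\bigoplus_j$ for the $c_0$-sum and $\prod_j$ for the $\ell^\infty$-product of a sequence of $C^*$-algebras. The question we study comes from Terry A. Loring, "Weakly Projective C*-Algebras", arXiv:0905.1520 (2009).

## 1. Algebras that contain a projection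

**Definition 1.** A $C^*$-algebra $A$ is *weakly projective* if the following holds. For every $C^*$-algebra $B$, every ideal $I$ of $B$ with quotient map $\rho:B\to B/I$, every morphism $\varphi:A\to B/I$, every finite $F\subseteq A$ and every $\epsilon>0$, there is a morphism $\psi:A\to B$ with
$$\|\rho(\psi(a))-\varphi(a)\|\le\epsilon\qquad\text{for all }a\in F .$$

So every morphism into a quotient lifts approximately, on finite sets. The lift $\psi$ must be an honest morphism.

The basic example is $C_0((0,1])$. A morphism from it into a $C^*$-algebra is the same thing as the choice of a positive contraction, the image of the function $t\mapsto t$. If $c\in B/I$ is a positive contraction, lift it to a self-adjoint $X\in B$ and take $\min(X_+,1)$ by functional calculus. This is a positive contraction, and it lifts $c$ exactly. So $C_0((0,1])$ is weakly projective.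

It is known that if $A$ is separable and weakly projective, then so is $\mathbf M_n(A)$ for every $n$. The question is about the converse:

> For separable $A$, does "$\mathbf M_2(A)$ is weakly projective" imply "$A$ is weakly projective"?

There is an easy case.

**Proposition 2.** A $C^*$-algebra that contains a nonzero projection is not weakly projective. Hence the implication holds, vacuously, whenever $\mathbf M_2(A)$ contains a nonzero projection; in particular it holds whenever $A$ does, for instance when $A$ is unital and nonzero.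

*Proof.* Let $p\ne0$ be a projection in the algebra $D$. Let $B=C_0((0,1],D)$, the continuous functions $f:(0,1]\to D$ with $f(t)\to0$ as $t\to0$, and let $I$ be the ideal of those with $f(1)=0$. Evaluation at $1$ identifies $B/I$ with $D$; it is onto because $t\mapsto td$ lies in $B$ for each $d\in D$. Take $\varphi=\mathrm{id}_D$, $F=\{p\}$, $\epsilon=\frac12$, and suppose $\psi:D\to B$ is a morphism as in Definition 1. Then $\psi(p)$ is a projection in $B$. So $t\mapsto\|\psi(p)(t)\|$ is continuous with values in $\{0,1\}$ and tends to $0$ as $t\to0$. It is therefore identically $0$, and $\|\rho(\psi(p))-p\|=\|p\|=1>\frac12$, a contradiction.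

If $\mathbf M_2(A)$ contains a nonzero projection, apply this to $D=\mathbf M_2(A)$: the hypothesis of the implication is false. If $p\in A$ is a nonzero projection, then $p\otimes e_{11}$ is one in $\mathbf M_2(A)$. $\square$

What changes in general? The obstruction in Proposition 2 is a projection, and if $A$ has it, then so does $\mathbf M_2(A)$. A counterexample needs an obstruction of a different nature: one that is present in $A$ and is destroyed by passing to $2\times2$ matrices.

## 2. A line bundle that can count matrix sizes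

Let us first try to prove the implication. Suppose $\mathbf M_2(A)$ is weakly projective and let $\varphi:A\to B/I$. Apply the hypothesis to $\varphi\otimes\mathrm{id}:\mathbf M_2(A)\to\mathbf M_2(B)/\mathbf M_2(I)$ and restrict the lift to $A\otimes e_{11}$. The result is a morphism $\chi:A\to\mathbf M_2(B)$ that is close to $a\mapsto\varphi(a)\otimes e_{11}$ modulo $\mathbf M_2(I)$, on a finite set. We want a morphism into $B$. Compressing $\chi$ to the $(1,1)$ corner gives a linear map into $B$, but it is multiplicative only approximately and only modulo the ideal. This is where the attempt stops: the values of $\chi$ use both rows and columns of $\mathbf M_2(B)$, and nothing in the hypothesis lets us squeeze $\chi$ into $B$. The space $\mathbf M_2(B)$ may have room that $B$ does not have.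

Here is a classical situation where the amount of room matters.

**Example 3.** Let $d\ge2$, and let $L$ be the line bundle over $\mathbb{CP}^{d-1}$ whose fiber at $[w]$, with $w\in\mathbb C^d$ a unit vector, is $\mathbb C\overline w\subseteq\mathbb C^d$. Then $L^{\oplus r}$ has a nowhere vanishing continuous section if and only if $r\ge d$.

For $r\ge d$ take the section $[w]\mapsto(w_1\overline w,\dots,w_d\overline w,0,\dots,0)$. Replacing $w$ by $cw$ with $|c|=1$ replaces $w_p\overline w$ by $cw_p\,\bar c\,\overline w=w_p\overline w$, so the section is well defined. It has norm $1$ everywhere. For $r\le d-1$, recall that a bundle with a nowhere vanishing section has zero top Chern class. Now $L$ is the conjugate of the tautological bundle, so $c_1(L)=\pm h$ with $h$ a generator of $H^2(\mathbb{CP}^{d-1};\mathbb Z)$, and $c_r(L^{\oplus r})=c_1(L)^r=\pm h^r\ne0$ in $H^*(\mathbb{CP}^{d-1};\mathbb Z)=\mathbb Z[h]/(h^d)$.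

The theorem below builds a $C^*$-algebra that realizes this threshold.

**Theorem 4.** For every integer $d\ge 2$ there is a separable $C^*$-algebra $A=A_d$ such that, for $r\ge1$,
$$\mathbf M_r(A)\ \text{is weakly projective}\iff r\ge d .$$

With $d=2$, $\mathbf M_2(A_2)$ is weakly projective and $A_2$ is not. So the answer to the question is no: the implication fails. The only result on weak projectivity that we use without proof is the one quoted in Section 1, which we number for reference.

**Fact 5.** If $A$ is separable and weakly projective, then $\mathbf M_n(A)$ is weakly projective for every $n$.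

The plan is as follows. We define weakly projective algebras $S_n$ generated by $n$ columns of length $d$. We then glue them into an algebra $A$ of sequences which, "at infinity", contains only certain products of entries of the columns and not the entries themselves. For $r\ge d$ there is room to replace the missing entries by substitutes, and $\mathbf M_r(A)$ can be recovered from finitely many $S_j$. For $r<d$ an approximate lift would produce a nowhere vanishing section of a bundle that has none.

## 3. Orthogonal lifts and polar decomposition inside the algebra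

We use freely the following textbook facts. Let $h\ge0$ in $B$.

* $\overline{hBh}$ is a hereditary $C^*$-subalgebra containing $h$: if $0\le a\le b\in\overline{hBh}$, then $a\in\overline{hBh}$.
* If $f$ is continuous on $[0,\infty)$ and $f(0)=0$, then $f(h)\in\overline{hBh}$. Moreover $\overline{h^sB}=\overline{hB}$ for every $s>0$.
* The image of a morphism is closed. Hence $\rho(\overline{hBh})=\overline{\rho(h)(B/I)\rho(h)}$ for a quotient map $\rho:B\to B/I$, and $\overline{hBh}\to\rho(\overline{hBh})$ is again a quotient map, so Definition 1 may be applied to it.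
* A separable $C^*$-algebra $A$ contains a strictly positive element, that is, $h\ge0$ with $\overline{hAh}=A$.
* $f(aa^*)a=af(a^*a)$ for continuous $f$.

**Lemma 6.** Let $\rho:B\to B/I$ be a quotient map and let $p_0,\dots,p_n\ge0$ be mutually orthogonal in $B/I$. They lift to mutually orthogonal positive elements of $B$.

*Proof.* For $n=0$, take the positive part of a self-adjoint lift. For $n=1$, lift $p_0-p_1$ to a self-adjoint $X\in B$. Since $p_0p_1=0$, the positive and negative parts of $p_0-p_1$ are $p_0$ and $p_1$. So $X_+$ and $X_-$, which are orthogonal, lift $p_0$ and $p_1$.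

Let $n>1$. By the case $n=1$, lift $p_0$ and $p'=p_1+\dots+p_n$ to orthogonal positive $P_0,P'$. The algebra $B'=\overline{P'BP'}$ maps onto $\overline{p'(B/I)p'}$. This contains $p_1,\dots,p_n$, because $0\le p_i\le p'$. By induction, applied to $B'\to\rho(B')$, the elements $p_1,\dots,p_n$ lift to mutually orthogonal positive elements of $B'$. All elements of $B'$ are orthogonal to $P_0$. $\square$

**Lemma 7.**
(a) A finite direct sum of separable weakly projective algebras is weakly projective.
(b) Suppose that for all finite $F$ in a dense subset of $A$ and all $\epsilon>0$ there are a weakly projective algebra $W$ and morphisms $A\xrightarrow{\mu}W\xrightarrow{\nu}A$ with $\|\nu\mu(a)-a\|\le\epsilon$ for $a\in F$. Then $A$ is weakly projective.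

*Proof.* (a) By induction, two summands suffice. Let $\varphi:A_1\oplus A_2\to B/I$, and let $h_i\in A_i$ be strictly positive. Then $\varphi(h_1),\varphi(h_2)$ are positive and orthogonal. Lift them to orthogonal positive $H_1,H_2$ by Lemma 6, and put $B_i=\overline{H_iBH_i}$. We have $\rho(B_i)=\overline{\varphi(h_i)(B/I)\varphi(h_i)}\supseteq\varphi(\overline{h_iA_ih_i})=\varphi(A_i)$. Let $F\subseteq A_1\oplus A_2$ be finite and $\epsilon>0$. Since $A_i$ is weakly projective, there is a morphism $\psi_i:A_i\to B_i$ such that $\rho\psi_i$ is within $\epsilon/2$ of $\varphi|_{A_i}$ on the $i$-th components of the elements of $F$. Since $B_1B_2=0$, the formula $\psi(a_1,a_2)=\psi_1(a_1)+\psi_2(a_2)$ defines a morphism, and $\rho\psi$ is within $\epsilon$ of $\varphi$ on $F$.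

(b) First, the hypothesis holds for all finite $F\subseteq A$: approximate each element of $F$ within $\epsilon/3$ by an element of the dense subset, and apply the hypothesis with $\epsilon/3$ to the approximants. Since $\nu\mu$ is contractive, $\|\nu\mu(a)-a\|\le\epsilon$ for $a\in F$. Now let $\varphi:A\to B/I$. As $W$ is weakly projective, there is $\psi:W\to B$ such that $\rho\psi$ is within $\epsilon$ of $\varphi\nu$ on $\mu(F)$. For $a\in F$,
$$\|\rho\psi\mu(a)-\varphi(a)\|\le\|\rho\psi(\mu(a))-\varphi\nu(\mu(a))\|+\|\varphi(\nu\mu(a)-a)\|\le2\epsilon .\qquad\square$$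

The next lemma replaces polar decomposition. If $Y=u|Y|$, the partial isometry $u$ need not belong to the algebra, but $ub$ does when $b$ lies in $\overline{|Y|B}$. We need this for columns $Y\in\mathbf M_{d,1}(B)$; here $Y^*Y\in B$.

**Lemma 8.** Let $d\ge1$, $Y\in\mathbf M_{d,1}(B)$, $|Y|=(Y^*Y)^{1/2}\in B$, and $b\in\overline{|Y|B}$. Then
$$U_Yb:=\lim_{\delta\to0^+}Y(Y^*Y+\delta)^{-1/2}b$$
exists in norm, $(U_Yb)^*(U_Yb)=b^*b$, and $U_Y|Y|c=Yc$ for $c\in\tilde B$. If $\rho$ is a morphism on $B$, then $\rho(U_Yb)=U_{\rho(Y)}\rho(b)$.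

*Proof.* Let $C_\delta=Y(Y^*Y+\delta)^{-1/2}$, which has entries in $B$. Then $C_\delta^*C_\delta=|Y|^2(|Y|^2+\delta)^{-1}\le1$, so $\|C_\delta\|\le1$. We have $C_\delta|Y|-Y=Yg(|Y|)$ with $g(t)=t(t^2+\delta)^{-1/2}-1$, and $\|Yg(|Y|)\|=\||Y|g(|Y|)\|$. Therefore
$$\|C_\delta|Y|-Y\|=\big\||Y|^2(|Y|^2+\delta)^{-1/2}-|Y|\big\|\le\sqrt\delta, \tag{1}$$
because for $t\ge0$
$$0\le t-\frac{t^2}{\sqrt{t^2+\delta}}=\frac{t\,(\sqrt{t^2+\delta}-t)}{\sqrt{t^2+\delta}}\le\sqrt{t^2+\delta}-t\le\sqrt\delta .$$
So $C_\delta|Y|c\to Yc$ for every $c\in\tilde B$. Since the $C_\delta$ are contractions and converge on the dense subspace $|Y|B$ of $\overline{|Y|B}$, the limit of $C_\delta b$ exists for all $b\in\overline{|Y|B}$. For $c\in\tilde B$ the element $|Y|c$ does lie in $\overline{|Y|B}$, being the limit of $|Y|\cdot|Y|^{1/i}c$ as $i\to\infty$. This proves the formula $U_Y|Y|c=Yc$.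

Next, $(C_\delta b)^*(C_\delta b)=b^*\frac{|Y|^2}{|Y|^2+\delta}b$. For $b=|Y|c$ we have $\frac{|Y|^2}{|Y|^2+\delta}b\to b$, because $t-\frac{t^3}{t^2+\delta}=\frac{\delta t}{t^2+\delta}\le\frac{\sqrt\delta}2$. By contractivity this convergence holds for all $b\in\overline{|Y|B}$. Hence $(U_Yb)^*(U_Yb)=b^*b$.

Finally $\rho$, extended to unitizations, carries $Y(Y^*Y+\delta)^{-1/2}b$ to $\rho(Y)(\rho(Y)^*\rho(Y)+\delta)^{-1/2}\rho(b)$. Let $\delta\to0$. $\square$

**Lemma 9.** Let $\rho:B\to B/I$ be a quotient map, $H,K\ge0$ in $B$, and $a\in B/I$ with $aa^*\le\rho(H)$ and $a^*a\le\rho(K)$. Then $a$ has a lift in $\overline{HBK}$.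

*Proof.* We factor $a$ so that the outer factors can be lifted separately. Put $h=(aa^*)^{1/8}$, $g=(a^*a)^{1/8}=|a|^{1/4}$ and $c=U_a|a|^{1/2}$. The last element exists by Lemma 8 with $d=1$, since $|a|^{1/2}\in\overline{|a|(B/I)}$. Using $f(aa^*)a=af(a^*a)$,
$$h\,a(a^*a+\delta)^{-1/2}|a|^{1/2}\,g=a|a|^{1/4}(a^*a+\delta)^{-1/2}|a|^{3/4}=a(a^*a+\delta)^{-1/2}|a|\longrightarrow a$$
as $\delta\to0$, by (1). So $a=hcg$. Since $aa^*\le\rho(H)$, the element $aa^*$, and with it $h$, lies in $\overline{\rho(H)(B/I)\rho(H)}=\rho(\overline{HBH})$. Likewise $g\in\rho(\overline{KBK})$. Choose lifts $\hat h\in\overline{HBH}$, $\hat g\in\overline{KBK}$, $\hat c\in B$. Then $\hat h\hat c\hat g\in\overline{HBK}$ lifts $a$. $\square$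

## 4. Columns with a common absolute value

Fix $d\ge2$ from now on.

**Definition 10.** For $n\ge1$ let $S_n$ be the universal $C^*$-algebra generated by $a_{m,p}$ ($1\le m\le n$, $1\le p\le d$) with the relations

* (R1) $a_{m,p}\,a_{l,s}=0$ for all $m,l,p,s$;
* (R2) $a_{m,p}^*a_{l,s}=0$ for $m\ne l$ and all $p,s$;
* (R3) $\sum_p a_{m,p}^*a_{m,p}=\sum_p a_{1,p}^*a_{1,p}$ for all $m$, and this element has norm $\le1$.

It exists because the relations force $\|a_{m,p}\|\le1$, and it is separable. Put
$$k=\Big(\sum_pa_{1,p}^*a_{1,p}\Big)^{1/2},\qquad x_m=(a_{m,1},\dots,a_{m,d})^T\in\mathbf M_{d,1}(S_n).$$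
Then $x_m^*x_m=k^2$ for all $m$: there are $n$ columns with the same absolute value $k$. By (R1) the generators map a "source" to a "target" orthogonal to it, and by (R2) different columns have orthogonal targets.

**Example 11.** Let $V_0=\mathbb C\varepsilon_0$, $V_m=\mathbb C^d$ for $m\ge1$, and $\ell^2=V_0\oplus V_1\oplus V_2\oplus\cdots$. Choose unit vectors $w^m=(w^m_1,\dots,w^m_d)\in\mathbb C^d$ and put
$$\hat a_{m,p}=w^m_p\,\overline{w^m}\,\varepsilon_0^*:\ V_0\to V_m ,$$
the operator that sends $\varepsilon_0$ to $w^m_p\overline{w^m}\in V_m$ and vanishes on $V_0^\perp$. The range lies in $V_m$ with $m\ge1$, where all $\hat a_{l,s}$ vanish; this is (R1). Different $V_m$ are orthogonal; this is (R2). And $\sum_p\hat a_{m,p}^*\hat a_{m,p}=\sum_p|w_p^m|^2\varepsilon_0\varepsilon_0^*=\varepsilon_0\varepsilon_0^*$, which is (R3). So for each $n$ we get a representation of $S_n$ with $a_{m,p}\mapsto\hat a_{m,p}$. In it $k$ becomes the projection $\varepsilon_0\varepsilon_0^*$, and all entries of the $m$-th column have range in the line $\mathbb C\overline{w^m}$,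 the fiber of $L$ at $[w^m]$ in Example 3.

**Proposition 12.** $S_n$ is weakly projective.

Before the proof, here is the difficulty. Let $\varphi:S_n\to B/I$. Orthogonality can be lifted by Lemmas 6 and 9, so we find columns $X_m$ over $B$ that lift the $\varphi(x_m)$ and satisfy (R1) and (R2). But the $|X_m|$ will be different for different $m$. The sensible repair is to choose one positive $K$ with $\rho(K)$ close to $\varphi(k)$ and replace $X_m$ by $U_{X_m}K$, which has absolute value $K$ by Lemma 8. For this we need $K\in\overline{|X_m|B}$ for all $m$ at once, and this can be impossible. Let $B=C([0,1],\mathbf M_2)$, let $I$ be the functions that vanish at $0$, let $g_1(t)=e_{11}$ and let $g_2(t)$ be the projection onto the line spanned by $(\cos t,\sin t)$. Both lift $e_{11}$. But for $t>0$ the two lines are different, so a function in $\overline{g_1B}\cap\overline{g_2B}$ vanishes for $t>0$, hence everywhere. In $\mathbf M_3(B)$ the elements $X_1=e_{21}\otimes g_1$ and $X_2=e_{31}\otimes g_2$ have absolute values $e_{11}\otimes g_1$ and $e_{11}\otimes g_2$,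 and the only common $K$ is $0$, by the same argument on ranges.

The way out is to nest the absolute values by force: multiply $X_2$ on the right by a small power of $|X_1|$. In the example $|g_2g_1^\tau|=(g_1g_2g_1)^{1/2}=|\cos t|\,e_{11}$, which lies in $\overline{g_1B}$. The price is a small power of $k$ in the quotient, and so the lift becomes approximate.

*Proof of Proposition 12.* Let $\varphi:S_n\to B/I$. We write $a_{m,p},k,x_m$ also for their images in $B/I$ (or in matrices over it).

**Step 1: lift the orthogonality relations.** Let $l_m=\sum_pa_{m,p}a_{m,p}^*$. By (R1), $k^2l_m=0$; by (R2), $l_ml_{m'}=0$ for $m\ne m'$. So by Lemma 6, $k^2,l_1,\dots,l_n$ lift to mutually orthogonal positive $K_0,H_1,\dots,H_n\in B$. We have $a_{m,p}a_{m,p}^*\le l_m$ and $a_{m,p}^*a_{m,p}\le k^2$, the latter by (R3). By Lemma 9 there are $X_m\in\mathbf M_{d,1}(B)$ with entries in $\overline{H_mBK_0}$ and $\rho(X_m)=x_m$.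

**Step 2: nest the absolute values.** Let $0<\tau<\frac12$ and
$$Y_1=X_1,\qquad Y_m=X_m|Y_{m-1}|^{\tau}\quad(2\le m\le n).$$
By induction, $Y_m$ has entries in $\overline{H_mBK_0}$ and $|Y_m|\in\overline{K_0BK_0}$. Indeed $|Y_{m-1}|^\tau\in\overline{K_0BK_0}$ gives the first claim, and then $Y_m^*Y_m\in\overline{K_0BK_0}$ gives the second. Furthermore $|Y_m|^2=|Y_{m-1}|^\tau X_m^*X_m|Y_{m-1}|^\tau\in\overline{|Y_{m-1}|^\tau B}=\overline{|Y_{m-1}|B}$, and $\overline{|Y_m|B}=\overline{|Y_m|^2B}$. So
$$\overline{|Y_n|B}\subseteq\overline{|Y_{n-1}|B}\subseteq\dots\subseteq\overline{|Y_1|B}. \tag{2}$$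

**Step 3: compute the images in the quotient.** Put $\tau_1=0$ and $\tau_m=\tau(1+\tau_{m-1})$, that is, $\tau_m=\tau+\tau^2+\dots+\tau^{m-1}$. This is nondecreasing in $m$ and $\tau_m\le\tau/(1-\tau)$. We claim, with $k^0:=1\in(B/I)^\sim$,
$$\rho(Y_m)=x_mk^{\tau_m},\qquad \rho(|Y_m|)=k^{1+\tau_m}. \tag{3}$$
The second formula follows from the first, since $(x_mk^{\tau_m})^*x_mk^{\tau_m}=k^{\tau_m}k^2k^{\tau_m}=k^{2(1+\tau_m)}$. The first holds for $m=1$, and if (3) holds for $m-1$, then $\rho(Y_m)=x_m\rho(|Y_{m-1}|)^\tau=x_mk^{\tau(1+\tau_{m-1})}=x_mk^{\tau_m}$.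

**Step 4: give all columns the same absolute value.** Put $K=\min(|Y_n|,1)$, by functional calculus. Then $K\in\overline{|Y_n|B}$, so $K\in\overline{|Y_m|B}$ for all $m\le n$ by (2). Also $K\in\overline{K_0BK_0}$, and $\rho(K)=\min(k^{1+\tau_n},1)=k^{1+\tau_n}$ because $\|k\|\le1$. Let $Z_m=U_{Y_m}K$, with entries $Z_{m,p}$. Being limits of elements $Y_{m,p}(Y_m^*Y_m+\delta)^{-1/2}K$ with $Y_{m,p}\in\overline{H_mBK_0}$ and $K\in\overline{K_0BK_0}$, the entries lie in $\overline{H_mBK_0}$. The $Z_{m,p}$ satisfy

* (R1), because $K_0H_l=0$;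
* (R2), because $H_mH_l=0$ for $m\ne l$;
* (R3), because $Z_m^*Z_m=K^2$ for all $m$ by Lemma 8, and $\|K\|\le1$.

So $\psi_\tau(a_{m,p})=Z_{m,p}$ defines a morphism $\psi_\tau:S_n\to B$.

**Step 5: check that $\psi_\tau$ is an approximate lift.** By naturality in Lemma 8, by (3), and by $U_Y|Y|c=Yc$,
$$\rho(Z_m)=U_{\rho(Y_m)}k^{1+\tau_n}=U_{\rho(Y_m)}|\rho(Y_m)|\,k^{\tau_n-\tau_m}=\rho(Y_m)k^{\tau_n-\tau_m}=x_mk^{\tau_n}.$$
Hence $\|\rho(Z_m)-x_m\|=\|k^{1+\tau_n}-k\|\le\sup_{0\le t\le1}(t-t^{1+\tau_n})$, which tends to $0$ as $\tau\to0$. So $\rho\psi_\tau\to\varphi$ on the generators, hence on $*$-polynomials in the generators, and since all these maps are contractive, pointwise on $S_n$. For given $F$ and $\epsilon$ a small $\tau$ works. $\square$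

By Lemma 7(a) and Fact 5, $\mathbf M_r(S_1\oplus\dots\oplus S_N)$ is weakly projective for all $r,N\ge1$.

## 5. Sequences that keep only the products $a_{m,p}a_{l,s}^*$

Write $a^{(j)}_{m,p}$ for the generators of $S_j$, and omit the superscript when $j$ is clear.

**Definition 13.** For $m,l\ge1$ and $1\le p,s\le d$ let $y_{mp,ls}\in\prod_jS_j$ have $j$-th coordinate
$$y^{(j)}_{mp,ls}=a^{(j)}_{m,p}a^{(j)*}_{l,s}\ \text{ if } j\ge\max(m,l),\qquad 0\ \text{ otherwise.}$$
Let $A\subseteq\prod_jS_j$ be the $C^*$-algebra generated by $\bigoplus_jS_j$ and all $y_{mp,ls}$.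

The algebra $A$ is separable. Note $y_{mp,ls}^*=y_{ls,mp}$. Let $A^0$ be the set of all sums of a finitely supported sequence and a (noncommutative) polynomial without constant term in the $y$'s. A product in which one factor is finitely supported is finitely supported, so $A^0$ is a $*$-subalgebra. It is dense in $A$. Let
$$X_{ml}=[y_{mp,ls}]_{p,s}\in\mathbf M_d(A).$$
Its $j$-th coordinate is $x_mx_l^*$ for $j\ge\max(m,l)$ and $0$ otherwise.

The algebra contains the products $a_{m,p}a_{l,s}^*$ along the whole tail of the sequence, but the generators $a_{m,p}$ only in finitely many coordinates at a time. We shall check in Section 7 that the sequence $(a^{(j)}_{1,p})_j$ is not in $A$. The next task is to find substitutes for it that are in $A$.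

Represent each $S_j$ faithfully on a Hilbert space $\mathcal H=\mathcal H_j$. We regard $x_m$ as the operator $\mathcal H\to\mathcal H\otimes\mathbb C^d$, $\xi\mapsto\sum_sa_{m,s}\xi\otimes\varepsilon_s$. Let

* $R$ be the support projection of $k$, that is, the projection onto $(\ker k)^\perp$;
* $x_m=u_mk$ be the polar decomposition, with $u_m=(u_{m,s})_s:\mathcal H\to\mathcal H\otimes\mathbb C^d$ and $u_m^*u_m=R$;
* $Q_m$ be the projection onto the closed span of the ranges of $a_{m,1},\dots,a_{m,d}$.

By (R3), $\ker k=\ker k^2=\bigcap_p\ker a_{m,p}$ for each $m$. With $m=1$ this says that $R\mathcal H$ is the closed span of the ranges of the $a_{1,p}^*$. So $RQ_m=0$ by (R1), since $\langle a_{1,p}^*\xi,a_{m,s}\zeta\rangle=\langle\xi,a_{1,p}a_{m,s}\zeta\rangle=0$, and $Q_mQ_l=0$ for $m\ne l$ by (R2). Thus $R,Q_1,\dots,Q_j$ are mutually orthogonal. Also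
$$a_{m,p}=Q_m\,a_{m,p}\,R, \tag{4}$$
and the range of $u_m$, being the closure of the range of $x_m$, lies in $Q_m\mathcal H\otimes\mathbb C^d$.

**Lemma 14.** The sequence equal to $u_mku_l^*$ in coordinates $j\ge\max(m,l)$ and $0$ elsewhere lies in $\mathbf M_d(A)$. Hence the sequences equal to $a_{m,p}u_{l,s}^*$ for $j\ge\max(m,l)$ and $0$ elsewhere lie in $A$.

*Proof.* We have to remove one factor $k$ from $x_mx_l^*=u_mk^2u_l^*$. From $u_l^*u_l=R$ and $Rk=k$ we get $u_l^*(u_lk^2u_l^*)=k^2u_l^*$. Hence $u_l^*g(u_lk^2u_l^*)=g(k^2)u_l^*$ for polynomials $g$, and so for continuous $g$ on $[0,1]$. Let $\delta>0$. The element $X_{ml}(X_{ll}+\delta)^{-1/2}$ lies in $\mathbf M_d(A)$, because this is an ideal in its unitization. In a coordinate $j\ge\max(m,l)$ it equals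
$$u_mk^2u_l^*(u_lk^2u_l^*+\delta)^{-1/2}=u_mk^2(k^2+\delta)^{-1/2}u_l^* ,$$
which is within $\sqrt\delta$ of $u_mku_l^*$ by the estimate after (1), uniformly in $j$. In the other coordinates it is $0$. Let $\delta\to0$. Finally $u_mku_l^*=x_mu_l^*$, whose $(p,s)$ entry is $a_{m,p}u_{l,s}^*$. $\square$

## 6. For $r\ge d$ the missing columns fit into $\mathbf M_r(A)$

We want to use Lemma 7(b) with $W$ a matrix algebra over $S_1\oplus\dots\oplus S_M$. The map $\mu:\mathbf M_r(A)\to W$ is the projection to the first $M$ coordinates. The map $\nu$ has to fill in the tail: from an element of some $S_n$ it must produce an element of $S_j$ for all $j>M$, so that the resulting sequence is in $A$ and so that words in the $a_{m,p}a_{l,s}^*$ go to the same words. The obvious inclusion $S_n\to S_j$, $a_{m,p}\mapsto a_{m,p}$, respects the words, but the sequence with $a_{m,p}$ in the whole tail is not in $A$.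

Take $r=1$ and look for a substitute $a_{m,p}v^*$ of $a_{m,p}$. We need $v^*v=R$, so that $(a_{m,p}v^*)(a_{l,s}v^*)^*=a_{m,p}a_{l,s}^*$, and we need $a_{m,p}v^*$ in $A$. Lemma 14 offers $v=u_{n+1}$, the partial isometry of an unused column. But $u_{n+1}$ maps $\mathcal H$ to $\mathcal H\otimes\mathbb C^d$, and $a_{m,p}u_{n+1}^*$ is a row of length $d$. A single component, say $v=u_{n+1,1}$, will not do. To see this, take the representation of Example 11 with $w^{n+1}_1=0$. There $\hat x_{n+1}\hat x_{n+1}^*$ is a projection, so the formula in the proof of Lemma 14 shows that $u_mku_{n+1}^*$ is sent to $\lim_\delta\hat x_m\hat x_{n+1}^*(\hat x_{n+1}\hat x_{n+1}^*+\delta)^{-1/2}=\hat x_m\hat x_{n+1}^*$. So $a_{m,p}u_{n+1,1}^*$ is sent to $\hat a_{m,p}\hat a_{n+1,1}^*=0$ for all $p$, while $\hat a_{m,p}\hat a_{m,p}^*\ne0$ for some $p$. A row of length $d$ does fit into an $r\times r$ matrix when $r\ge d$. That is the whole point. We use $r$ unused columns, one for each column index of the matrix.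

**Proposition 15.** If $r\ge d$, then $\mathbf M_r(A)$ is weakly projective.

*Proof.* Let $r\ge d$, so $\mathbb C^d\subseteq\mathbb C^r$, with standard basis $\varepsilon_1,\dots,\varepsilon_r$ and matrix units $e_{tq}$. Fix $n\ge1$.

**Step 1: construct morphisms $\alpha_j$ on $\mathbf M_r(S_n)$ for $j\ge n+r$.** Let $\iota:S_n\to S_j$ be the morphism with $a_{m,p}\mapsto a_{m,p}$ ($m\le n$). On $\mathcal H=\mathcal H_j$ put $Q=Q_1+\dots+Q_n$ and define operators on $\mathcal H\otimes\mathbb C^r$ by
$$V(\xi\otimes\varepsilon_q)=u_{n+q}\xi\in\mathcal H\otimes\mathbb C^d\subseteq\mathcal H\otimes\mathbb C^r\quad(1\le q\le r),\qquad \Theta=V+Q\otimes1 .$$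
In matrix form, $V=\sum_{q=1}^r\sum_{s=1}^du_{n+q,s}\otimes e_{sq}$. The ranges of $u_{n+1},\dots,u_{n+r}$ lie in $Q_{n+1}\mathcal H\otimes\mathbb C^r,\dots,Q_{n+r}\mathcal H\otimes\mathbb C^r$. These subspaces are mutually orthogonal and orthogonal to $Q\mathcal H\otimes\mathbb C^r$. Therefore
$$\langle V(\xi\otimes\varepsilon_q),V(\zeta\otimes\varepsilon_{q'})\rangle=\delta_{qq'}\langle R\xi,\zeta\rangle,$$
that is, $V^*V=R\otimes1$; also $V^*(Q\otimes1)=0$. It follows that $\Theta^*\Theta=(R+Q)\otimes1$. By (4), $(R+Q)a_{m,p}=a_{m,p}=a_{m,p}(R+Q)$ for $m\le n$, so this projection acts as a unit on $(\iota\otimes\mathrm{id})(\mathbf M_r(S_n))$. Hence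
$$\alpha_j(z)=\Theta\,(\iota\otimes\mathrm{id})(z)\,\Theta^*$$
is multiplicative and so a morphism $\mathbf M_r(S_n)\to B(\mathcal H\otimes\mathbb C^r)$.

**Step 2: compute $\alpha_j$ on generators and on words.** Since $V=V(R\otimes1)$ and $RQ=0$, we have $\Theta(Q\otimes1)=Q\otimes1$ and $(R\otimes1)\Theta^*=V^*$. With (4) this gives, for $m\le n$,
$$\alpha_j(a_{m,p}\otimes e_{tq})=(a_{m,p}\otimes e_{tq})V^*=\sum_{s=1}^d a_{m,p}u_{n+q,s}^*\otimes e_{ts}. \tag{5}$$
If $w$ is a nonempty word in the elements $a_{m,p}a_{l,s}^*$ with $m,l\le n$, then $\iota(w)=Q\iota(w)Q$, and so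
$$\alpha_j(w\otimes e_{tq})=\iota(w)\otimes e_{tq}. \tag{6}$$

**Step 3: show that the tails $(\alpha_j(z))_j$ lie in $\mathbf M_r(A)$.** For $z\in\mathbf M_r(S_n)$ consider the sequence
$$(0,\dots,0,\alpha_{n+r}(z),\alpha_{n+r+1}(z),\dots),$$
whose first possibly nonzero coordinate is the one with number $n+r$. For $z=a_{m,p}\otimes e_{tq}$ its entries are, by (5), sequences $(a_{m,p}u_{n+q,s}^*)_j$ as in Lemma 14, with the coordinates $j<n+r$ set to $0$, or they are $0$. Setting finitely many coordinates to $0$ is allowed because $\bigoplus_jS_j\subseteq A$. So the sequence lies in $\mathbf M_r(A)$ for these $z$. The elements $a_{m,p}\otimes e_{tq}$, with all $t,q$, generate $\mathbf M_r(S_n)$, because any word $v$ in the generators and their adjoints gives $v\otimes e_{tq}$ as a product of elements $a_{m,p}\otimes e_{t'q'}$ and their adjoints. The sequence depends on $z$ through a morphism, so it lies in $\mathbf M_r(A)$ for all $z\in\mathbf M_r(S_n)$.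

**Step 4: factor the identity of $\mathbf M_r(A)$ on finite sets.** Let $F\subseteq\mathbf M_r(A^0)$ be finite; $\mathbf M_r(A^0)$ is dense in $\mathbf M_r(A)$. Choose $N$ such that the entries of all $f\in F$ are sums of a sequence supported in coordinates $\le N$ and a polynomial without constant term in the $y_{mp,ls}$ with $m,l\le N$. Use Steps 1–3 with $n=N+1$, and put $W=\mathbf M_r(S_1\oplus\dots\oplus S_{n+r-1})$. It is weakly projective, by the remark at the end of Section 4. Let $\mu:\mathbf M_r(A)\to W$ be the coordinate projection and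
$$\nu:W\to\mathbf M_r(A),\qquad \nu(w)=(w_1,\dots,w_{n+r-1},\alpha_{n+r}(w_n),\alpha_{n+r+1}(w_n),\dots).$$
By Step 3, $\nu$ is a morphism into $\mathbf M_r(A)$.

Let $f\in F$. The coordinates $\le n+r-1$ of $\nu\mu(f)$ and $f$ agree. Let $j\ge n+r$. Since $n>N$, the finitely supported parts contribute nothing in the coordinates $n$ and $j$, and in both coordinates $y_{mp,ls}$ equals $a_{m,p}a_{l,s}^*$ for $m,l\le N$. So the entries of $f_n$ and $f_j$ are given by the same polynomials in the $a_{m,p}a_{l,s}^*$, evaluated in $S_n$ and in $S_j$. By (6), $\alpha_j(f_n)=f_j$. Thus $\nu\mu(f)=f$ for all $f\in F$, and $\mathbf M_r(A)$ is weakly projective by Lemma 7(b). $\square$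

## 7. For $r<d$ a top Chern class stands in the way

The strategy is to let the unit vectors of Example 11 vary over projective spaces. This gives a morphism from $A$ into an algebra of sections of an endomorphism bundle, which is a limit of pieces with finite-dimensional fibers. An approximate lift would give a morphism of $A$ into one such piece, tensored with $\mathbf M_r$. Finite dimension forces the tail of the sequence $X_{11}$ to be sent to $0$. What remains of $X_{11}$ is a finitely supported sequence, and this one is a product of columns that are in $A$. Those columns carry a copy of the section of Example 3 into a bundle that has no nowhere vanishing section.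

**The target.** Let $Z=\prod_{m\ge1}\mathbb{CP}^{d-1}$, a compact space, and $\ell^2=V_0\oplus V_1\oplus\cdots$ as in Example 11. For $z=(z_m)\in Z$ with $z_m=[w^m]$, $w^m$ a unit vector, let $\pi_m(z)$ be the projection onto $\mathbb C\overline{w^m}\subseteq V_m$, and let
$$\hat a_{m,p}(z)=w^m_p\,\overline{w^m}\,\varepsilon_0^* .$$
These are independent of the phase of $w^m$ and continuous in $z$, since the entries of $\hat a_{m,p}(z)$ are the products $w^m_p\overline{w^m_s}$. By Example 11 we get morphisms $\theta_j:S_j\to C(Z,\mathcal K(\ell^2))$, $a_{m,p}\mapsto\hat a_{m,p}$. Let $P_n=\sum_{m=1}^n\pi_m$ and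
$$D_n=P_n\,C(Z,\mathcal K(\ell^2))\,P_n,\qquad D_\infty=\overline{\bigcup_nD_n}.$$
The $D_n$ increase with $n$. The algebra $D_n$ is the algebra of continuous sections of $\operatorname{End}(E_n)$, where $E_n=L_1\oplus\dots\oplus L_n$ and $L_m$ is the line bundle over $Z$ with fiber $\mathbb C\overline{w^m}$, that is, the pullback from the $m$-th factor of the bundle $L$ of Example 3. So $c_1(L_m)=\pm h_m$, with $h_m$ a generator of $H^2$ of the $m$-th factor.

**The morphism $\sigma$.** For $s=(s_j)\in A$ the limit $\sigma(s)=\lim_j\theta_j(s_j)$ exists and lies in $D_\infty$. Indeed, $\theta_j(y_{mp,ls}^{(j)})=\hat a_{m,p}\hat a_{l,s}^*\in D_{\max(m,l)}$ for $j\ge\max(m,l)$, so for $s\in A^0$ the sequence $\theta_j(s_j)$ is eventually constant with value in $\bigcup_nD_n$. By contractivity of the $\theta_j$ the sequence is Cauchy for every $s\in A$, with limit in $D_\infty$. So we have a morphism $\sigma:A\to D_\infty$ with $\sigma(y_{mp,ls})=\hat a_{m,p}\hat a_{l,s}^*$.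

As promised, this shows that $(a^{(j)}_{1,p})_j\notin A$. Otherwise its image $\hat a_{1,p}$ would lie in $D_\infty$, so that $\hat a_{1,p}=\lim_n\hat a_{1,p}P_n$. But $\hat a_{1,p}P_n=0$, since $\hat a_{1,p}$ vanishes on $V_0^\perp$, and $\hat a_{1,p}\ne0$.

**Proposition 16.** If $1\le r<d$, then $\mathbf M_r(A)$ is not weakly projective.

*Proof.* Assume that $\mathbf M_r(A)$ is weakly projective, with $1\le r\le d-1$.

**Step 1: get a morphism into a piece with finite-dimensional fibers.** Let $B$ be the $C^*$-algebra of sequences $(f_n)_{n\ge1}$ with $f_n\in\mathbf M_r(D_n)$ that converge in $\mathbf M_r(D_\infty)$, and let $I$ be the ideal of null sequences. Taking limits identifies $B/I$ with $\mathbf M_r(D_\infty)$. It is surjective since, with $P_n$ understood diagonally, $P_nfP_n\to f$ for every $f\in\mathbf M_r(D_\infty)$: this is clear for $f\in\bigcup_m\mathbf M_r(D_m)$, because $P_n$ acts as a unit on $D_m$ for $n\ge m$, and follows in general by density. Apply Definition 1 to $\varphi=\sigma\otimes\mathrm{id}:\mathbf M_r(A)\to\mathbf M_r(D_\infty)$,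 $F=\{y_{1p,1s}\otimes e_{11}\}_{p,s}$ and $\epsilon=1/(16d^2)$. The result is a morphism $\psi:\mathbf M_r(A)\to B$ such that, for $f\in F$, the limit of the sequence $\psi(f)$ is within $\epsilon$ of $\varphi(f)$. So for a sufficiently large $n\ge1$ the $n$-th coordinate of $\psi(f)$ is within $2\epsilon$ of $\varphi(f)$ for all $f\in F$. Fix such an $n$ and let $\chi(a)$ be the $n$-th coordinate of $\psi(a\otimes e_{11})$. Then $\chi:A\to\mathbf M_r(D_n)$ is a morphism and
$$\|\chi(y_{1p,1s})-\hat a_{1,p}\hat a_{1,s}^*\otimes e_{11}\|\le2\epsilon\qquad(1\le p,s\le d).$$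

**Step 2: name the vector that is almost fixed.** Let $\chi_d=\chi\otimes\mathrm{id}_{\mathbf M_d}$, $T=\chi_d(X_{11})$ and $\Pi=[\hat a_{1,p}\hat a_{1,s}^*\otimes e_{11}]_{p,s}$. There are $d^2$ entries, so
$$\|T-\Pi\|\le2\epsilon d^2=\tfrac18. \tag{7}$$
Put
$$\xi(z)=\sum_{p=1}^d\xi_p(z)\otimes\varepsilon_p,\qquad \xi_p(z)=w^1_p\,\overline{w^1}\otimes\varepsilon_1\in E_{n,z}\otimes\mathbb C^r .$$
This is independent of the phase of $w^1$ and continuous in $z$, and $\|\xi(z)\|^2=\sum_p|w^1_p|^2=1$. The entries of $\Pi(z)$ are $w^1_p\overline{w^1_s}\,\overline{w^1}\,\overline{w^1}^{\,*}\otimes e_{11}=\xi_p(z)\xi_s(z)^*$. So $\Pi(z)$ is the rank-one projection onto $\mathbb C\xi(z)$.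

From now on restrict to $Z'=\{z\in Z: z_m\text{ equals a fixed point for all }m>n\}\cong(\mathbb{CP}^{d-1})^n$. For $z\in Z'$, evaluation at $z$ gives a morphism $a\mapsto\chi(a)(z)$ of $A$ into $\operatorname{End}(E_{n,z}\otimes\mathbb C^r)\cong\mathbf M_{nr}$.

**Step 3: show that the tail of $X_{11}$ is sent to $0$.** Let $J=nr+1$. For a sequence $y$ let $y^{>J}$ be $y$ with the coordinates $\le J$ replaced by $0$; if $y\in A$ then $y^{>J}\in A$. Define $X^{>J}_{ml}$ in the same way. Suppose that $\chi_d(X_{11}^{>J})(z)\ne0$ for some $z\in Z'$. Let $m\le J$. In each coordinate $j>J$ we have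
$$(x_mx_1^*)^*x_mx_1^*=x_1x_m^*x_mx_1^*=x_1k^2x_1^*=(x_1x_1^*)^2,$$
so $(X^{>J}_{m1})^*X^{>J}_{m1}=(X^{>J}_{11})^2$. As $X^{>J}_{11}$ is positive, $\chi_d(X^{>J}_{11})(z)^2\ne0$, and therefore $\chi_d(X_{m1}^{>J})(z)\ne0$. So for each $m\le J$ there are $p,s$ for which the operator $\chi(y^{>J}_{mp,1s})(z)$ is nonzero. For different $m,m'$ these operators have orthogonal ranges, since $(y^{>J}_{mp,1s})^*y^{>J}_{m'p',1s'}$ has coordinates $a_{1,s}a_{m,p}^*a_{m',p'}a_{1,s'}^*=0$ by (R2). We have found $J$ nonzero operators with mutually orthogonal ranges on a space of dimension $nr<J$, a contradiction. Hence $\chi_d(X_{11}^{>J})=0$ on $Z'$.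

**Step 4: factor $T$ through columns that are in $A$.** Let
$$b_p=\sum_{j=1}^Ja^{(j)}_{1,p}\in\bigoplus_jS_j\subseteq A,$$
with $a_{1,p}^{(j)}$ placed in coordinate $j$. Products of elements in different coordinates vanish, so $b_pb_s^*$ has coordinates $a^{(j)}_{1,p}a^{(j)*}_{1,s}$ for $j\le J$ and $0$ beyond. That is, $[b_pb_s^*]_{p,s}=X_{11}-X_{11}^{>J}$. By Step 3, on $Z'$,
$$\big[\chi(b_p)\chi(b_s)^*\big]_{p,s}=T . \tag{8}$$

**Step 5: produce a nowhere vanishing section of $E_n\otimes\mathbb C^r$.** The section $\xi$ lives in $E_n\otimes\mathbb C^r\otimes\mathbb C^d$. The adjoint of the column of the $\chi(b_p)$ moves it into $E_n\otimes\mathbb C^r$ without killing it. Define, for $z\in Z'$,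
$$\eta(z)=\sum_{p=1}^d\chi(b_p)(z)^*\,\xi_p(z)\in E_{n,z}\otimes\mathbb C^r .$$
This is a continuous section. By (8) and (7),
$$\|\eta(z)\|^2=\sum_{p,s}\langle\chi(b_p)(z)\chi(b_s)(z)^*\xi_s(z),\xi_p(z)\rangle=\langle T(z)\xi(z),\xi(z)\rangle\ge\langle \Pi(z)\xi(z),\xi(z)\rangle-\tfrac18=\tfrac78 .$$
So $\eta$ vanishes nowhere on $Z'$.

**Step 6: compute the top Chern class.** A complex vector bundle with a nowhere vanishing section splits off a trivial line bundle, so its top Chern class is zero. Over $Z'\cong(\mathbb{CP}^{d-1})^n$ the bundle $E_n\otimes\mathbb C^r\cong\bigoplus_{m=1}^nL_m^{\oplus r}$ has rank $nr$. By the Whitney formula its total Chern class is $\prod_{m=1}^n(1+c_1(L_m))^r$, and so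
$$c_{nr}(E_n\otimes\mathbb C^r)=\prod_{m=1}^nc_1(L_m)^r=\pm\prod_{m=1}^nh_m^{\,r}.$$
By the Künneth formula, $H^*\big((\mathbb{CP}^{d-1})^n;\mathbb Z\big)=\mathbb Z[h_1,\dots,h_n]/(h_1^d,\dots,h_n^d)$. In this ring the monomial $h_1^r\cdots h_n^r$ is nonzero, because $r\le d-1$. This contradicts Step 5. $\square$

Propositions 15 and 16 together prove Theorem 4, since the separable algebra $A=A_d$ of Definition 13 does not depend on $r$. For $d=2$ the proof of Proposition 16 concerns $r=1$: the bundle is $L_1\oplus\dots\oplus L_n$ over $(\mathbb{CP}^1)^n$, with top Chern class $\pm h_1\cdots h_n\ne0$. So $A_2$ is not weakly projective, while $\mathbf M_2(A_2)$ is.
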